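\title{Overcomplete Gabor Frames Are Not Orbits of a Bounded Operator}

\begin{abstract}
We show that an overcomplete Gabor frame in $L^2(\mathbb R)$ cannot be ordered, over $\mathbb N_0$ or over $\mathbb Z$, as an orbit $\{T^kf_0\}$ of a bounded operator $T$. This answers a question of Christensen and Hasannasab in the negative. A Gabor frame has such an ordering if and only if it is a Riesz basis. The proof works for orbits of projective unitary representations: a bounded $T$ forces the Gram matrix of the associated Parseval frame to be a Toeplitz matrix, and the ordering then becomes an isomorphism between a Cayley graph of $\mathbb Z$ and a Cayley graph of the group. The countably infinite groups that have an overcomplete frame orbit with such an ordering are exactly the virtually cyclic ones.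
\end{abstract}

\section{The question and the results}\label{sec:intro}

Hilbert spaces are complex, and inner products are linear in the first variable. A family $\{f_j\}_{j\in J}$ in a Hilbert space $\mathcal H$, with $J$ countable, is a \emph{frame} if there are constants $A,B>0$ such that
\[
A\|f\|^2\le\sum_{j\in J}|\langle f,f_j\rangle|^2\le B\|f\|^2\qquad(f\in\mathcal H),
\]
and a \emph{Parseval frame} if one can take $A=B=1$. The \emph{synthesis operator} $U:\ell^2(J)\to\mathcal H$, $Uc=\sum_jc_jf_j$, of a frame is bounded and surjective. Its adjoint is $U^*f=(\langle f,f_j\rangle)_{j}$, and the \emph{frame operator} $S=UU^*$ satisfies $A\,\mathrm{Id}\le S\le B\,\mathrm{Id}$. The frame is a \emph{Riesz basis} if $U$ is injective, and \emph{overcomplete} otherwise. The kernel of $U$ is the space of square-summable linear relations among the $f_j$, so it measures the redundancy of the frame.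

On $L^2(\mathbb R)$ let $T_af(x)=f(x-a)$ and $E_bf(x)=e^{2\pi ibx}f(x)$. For $a,b>0$ and a window $g\in L^2(\mathbb R)$, the family $\{E_{mb}T_{na}g\}_{m,n\in\mathbb Z}$ is a \emph{Gabor system}, and a \emph{Gabor frame} if it is a frame for $L^2(\mathbb R)$. It is produced from one vector by two operators, $E_b$ and $T_a$, and one may ask whether a single operator would do. Let $I$ be $\mathbb N_0$ or $\mathbb Z$, and re-index the frame bijectively as $\{f_k\}_{k\in I}$. It is known that every finite subfamily of a Gabor frame is linearly independent. Hence there is exactly one linear operator $T$ on $\operatorname{span}\{f_k\}_{k\in I}$ with $Tf_k=f_{k+1}$ for all $k\in I$, and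
\[
\{f_k\}_{k\in I}=\{T^kf_0\}_{k\in I}
\]
(for $I=\mathbb Z$ the operator $T$ is a bijection of the span, so negative powers make sense). Algebraically, then, every ordering turns the frame into an orbit. The orbit is useful in analysis only if $T$ is bounded on the span, or equivalently extends to a bounded operator on $L^2(\mathbb R)$. Christensen and Hasannasab \cite{CH} posed the following problem.

\begin{quote}
\emph{Are there an overcomplete Gabor frame $\{E_{mb}T_{na}g\}_{m,n\in\mathbb Z}$, an index set $I\in\{\mathbb N_0,\mathbb Z\}$ and an ordering $\{f_k\}_{k\in I}$ of the frame for which $T$ is bounded?}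
\end{quote}

The answer is no, and the reason is group-theoretic, so we work in the following setting. Let $G$ be a countably infinite group with identity $e$. A \emph{projective unitary representation} of $G$ on a Hilbert space $\mathcal H\ne\{0\}$ is a map $\pi$ from $G$ to the unitary operators on $\mathcal H$ with
\[
\pi(x)\pi(y)=\omega(x,y)\,\pi(xy),\qquad|\omega(x,y)|=1\qquad(x,y\in G).
\]
Let $g\in\mathcal H$ be such that $\{\pi(x)g\}_{x\in G}$ is a frame for $\mathcal H$. An \emph{ordering} is a bijection $\sigma:I\to G$ with $I\in\{\mathbb N_0,\mathbb Z\}$; we put $f_k=\pi(\sigma(k))g$. The ordering is \emph{good} if there is a bounded operator $T$ on $\mathcal H$ with $Tf_k=f_{k+1}$ for all $k\in I$. Gabor frames are the case $G=\mathbb Z^2$, $\pi(n,m)=E_{mb}T_{na}$: from $T_{na}E_{m'b}=e^{-2\pi iab\,nm'}E_{m'b}T_{na}$ we get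
\[
E_{mb}T_{na}E_{m'b}T_{n'a}=e^{-2\pi iab\,nm'}E_{(m+m')b}T_{(n+n')a}.
\]
The problem asks whether an overcomplete Gabor frame can have a good ordering. (A $T$ with a subscript is always a translation.)

\begin{theorem}\label{thm:gabor}
An overcomplete Gabor frame has no good ordering, neither for $I=\mathbb N_0$ nor for $I=\mathbb Z$. Consequently a Gabor frame in $L^2(\mathbb R)$ has a good ordering if and only if it is a Riesz basis, and in that case every ordering is good.
\end{theorem}

A group is \emph{virtually cyclic} if it has a cyclic subgroup of finite index.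

\begin{theorem}\label{thm:groups}
Let $G$ be a countably infinite group.
\begin{enumerate}
\item[(1)] If $\pi$ is a projective unitary representation of $G$ on $\mathcal H$ and $\{\pi(x)g\}_{x\in G}$ is an overcomplete frame for $\mathcal H$ with a good ordering, then $I=\mathbb Z$ and $G$ is virtually cyclic.
\item[(2)] Conversely, every infinite virtually cyclic $G$ has a unitary representation with an overcomplete Parseval frame $\{\pi(x)g\}_{x\in G}$ that has a good ordering over $\mathbb Z$. Moreover, $T$ can be chosen unitary and the frame linearly independent.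
\end{enumerate}
\end{theorem}

The idea is that two symmetries compete for one matrix. After a reduction to a Parseval frame $h_k=\pi(\sigma(k))h$, the group makes $|\langle h_k,h_l\rangle|$ a function of $\sigma(k)^{-1}\sigma(l)$ alone. A bounded $T$, through the classification of shift-invariant subspaces of $L^2(\mathbb T)$, makes $\langle h_k,h_l\rangle$ a function of $k-l$ alone (Section~\ref{sec:toeplitz}). Joining two frame vectors when their inner product is large therefore gives one graph that is a Cayley graph of $G$ and also a Cayley graph of $\mathbb Z$ (Section~\ref{sec:graphs}). This graph has finitely many components and linear growth, which is impossible for $\mathbb Z^2$ (Section~\ref{sec:gabor}) and forces a general $G$ to be virtually cyclic (Section~\ref{sec:groups}). Before that, Section~\ref{sec:kernel} explains what boundedness of $T$ means, and Section~\ref{sec:rows} shows the obstruction on one explicit Gabor frame.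

Throughout, $\mathbb T$ is the unit circle with normalized Lebesgue measure $|\cdot|$, the function $z$ is the coordinate on $\mathbb T$, and $\widehat u(n)=\int_{\mathbb T}u\,z^{-n}$. The Hardy space $H^2$ is the closed span of $\{z^n\}_{n\ge0}$ in $L^2(\mathbb T)$. For measurable $F\subset\mathbb T$ we write $L^2(F)=\chi_FL^2(\mathbb T)$.

\section{Bounded shifts and linear relations}\label{sec:kernel}

Let $(\delta_k)_{k\in I}$ be the standard basis of $\ell^2(I)$ and let $R\delta_k=\delta_{k+1}$ be the right shift, an isometry of $\ell^2(I)$. If $T$ is bounded and $\sum c_kf_k=0$, then $\sum c_kf_{k+1}=0$: shifting a relation must give a relation. This is the whole content of boundedness.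

\begin{lemma}\label{lem:kernel}
Let $\{f_k\}_{k\in I}$ be a frame for $\mathcal H$ with synthesis operator $U$ and $\mathcal N=\ker U$. There is a bounded operator $T$ on $\mathcal H$ with $Tf_k=f_{k+1}$ for all $k\in I$ if and only if $R\mathcal N\subset\mathcal N$.
\end{lemma}

\begin{proof}
If $T$ exists, then $TU\delta_k=f_{k+1}=UR\delta_k$ for all $k$. The bounded operators $TU$ and $UR$ agree on a basis, so $TU=UR$, and $Uc=0$ implies $URc=0$. Conversely, let $R\mathcal N\subset\mathcal N$. The restriction $U_0$ of $U$ to $\mathcal N^\perp$ is a bounded bijection onto $\mathcal H$, so $T=URU_0^{-1}$ is bounded. Write $\delta_k=c'+c''$ with $c'\in\mathcal N^\perp$ and $c''\in\mathcal N$. Then $f_k=U_0c'$ and $Tf_k=URc'=UR\delta_k-URc''=f_{k+1}$.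
\end{proof}

The simplest cases are now visible. For a Riesz basis $\mathcal N=\{0\}$, so every ordering gives a bounded $T$. If $0<\dim\mathcal N<\infty$, no ordering does: an invariant $\mathcal N$ would contain an eigenvector $Rc=\mu c$ of the isometry $R$; then $|\mu|=1$ and $c_{k-1}=\mu c_k$, so $|c_k|$ is constant, which forces $c=0$ in $\ell^2(I)$. This test does not touch overcomplete Gabor frames, which are known to have infinite excess. In our setting the infinite dimension of the kernel is seen directly: if $\sum_yc_y\pi(y)g=0$ with $c\neq0$, applying $\pi(x)$ gives the relations $\sum_y\omega(x,y)c_y\,\pi(xy)g=0$, whose coefficient sequences all have norm $\|c\|$ and tend weakly to $0$ as $x$ leaves every finite set; a finite-dimensional space contains no such family.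

Nor does overcompleteness by itself prevent a bounded $T$.

\begin{example}[The model frame]\label{ex:model}
Let $F\subset\mathbb T$ be measurable with $0<|F|<1$, and let $f_k=z^k\chi_F\in L^2(F)$ for $k\in\mathbb Z$. For $u\in L^2(F)$ we have $\langle u,f_k\rangle=\widehat u(k)$, so $\{f_k\}_{k\in\mathbb Z}$ is a Parseval frame for $L^2(F)$. It is overcomplete: with $E=\mathbb T\setminus F$ we have $\sum_k\widehat{\chi_E}(k)f_k=\chi_E\chi_F=0$, and $\chi_E\neq0$ because $|F|<1$. It is linearly independent, because a nonzero trigonometric polynomial has finitely many zeros on $\mathbb T$ while $|F|>0$. Multiplication by $z$ is a unitary operator on $L^2(F)$ that sends $f_k$ to $f_{k+1}$. The Gram matrix is $\langle f_k,f_l\rangle=\int_Fz^{k-l}$.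
\end{example}

The model frame is an orbit of a unitary representation of $\mathbb Z$, and it shares with overcomplete Gabor frames every property mentioned so far: equal norms, linear independence, an infinite-dimensional kernel (here $L^2(E)$). Since the window, the parameters $a,b$ and the bijection $I\to\mathbb Z^2$ are all free, one could well guess that some clever enumeration of the lattice makes the kernel shift invariant. The next section shows what goes wrong.

\section{A Gabor frame made of rows}\label{sec:rows}

Take $a=1$, $b=\frac12$ and $h=2^{-1/2}\chi_{[0,1)}$, so that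
\[
E_{m/2}T_nh=2^{-1/2}e^{\pi imx}\chi_{[n,n+1)}.
\]
Call the vectors with a fixed $n$ a \emph{row}. The functions $2^{-1/2}e^{\pi imx}$, $m\in\mathbb Z$, form an orthonormal basis of $L^2[n,n+2)$, and the $n$-th row is its projection onto $L^2[n,n+1)$. So each row is a Parseval frame for $L^2[n,n+1)$, and the whole system is a Parseval frame for $L^2(\mathbb R)$. The substitution $z=e^{\pi ix}$ identifies each row with the model frame on a half circle, so the frame is overcomplete. Different rows are orthogonal, and within a row
\[
|\langle E_{m/2}T_nh,E_{m'/2}T_nh\rangle|=\frac12\Bigl|\int_0^1e^{\pi i(m-m')x}\,dx\Bigr|=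
\begin{cases}
1/(\pi|m-m'|),&m-m'\text{ odd},\\
0,&m-m'\ne0\text{ even}.
\end{cases}
\]

Suppose $\{h_k\}_{k\in I}$ is a good ordering of this frame. We borrow one fact from Section~\ref{sec:toeplitz}: then $I=\mathbb Z$ and $\langle h_k,h_l\rangle=\gamma(k-l)$ for some sequence $\gamma$. Two neighbors in a row are not orthogonal, so $\gamma(p)\neq0$ for some $p\neq 0$. Then $h_{k+p}$ and $h_k$ are not orthogonal for \emph{every} $k$, so they lie in the same row. Each residue class modulo $p$ therefore stays in one row, and the ordering visits at most $|p|$ rows. There are infinitely many rows, so no good ordering exists.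

The finiteness is sharp. Keep only $d$ rows, in the form $T_nE_{m/2}h=\pm E_{m/2}T_nh$ with $0\le n<d$ and $m\in\mathbb Z$, and give this vector the index $k=dm+n$. The unitary operator on $L^2[0,d)$ that acts as $T_1$ on $L^2[0,d-1)$ and as $E_{1/2}T_{-(d-1)}$ on $L^2[d-1,d)$ sends each vector to the next. Finitely many rows can be threaded into one orbit; this is the construction behind Theorem~\ref{thm:groups}(2).

For a general window the rows are not orthogonal, and counting components is not enough. Join two frame vectors when their inner product is large. It could happen that on the side of the ordering $k$ is joined to $k\pm1,k\pm2$, while on the side of the lattice $(n,m)$ is joined to $(n\pm1,m),(n,m\pm1)$. Both graphs are connected and every vertex has four neighbors. They are still different: within two steps of a vertex there are $9$ vertices in the first graph and $13$ in the second. The general proof uses both invariants, the number of components and the size of balls.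

\section{A good ordering forces a Toeplitz Gram matrix}\label{sec:toeplitz}

Lemma~\ref{lem:kernel} gives information about the kernel $\mathcal N$, while the group gives information about the Gram matrix $U^*U$. For a general frame the kernel does not determine the Gram matrix. For a Parseval frame it does: $UU^*=\mathrm{Id}$, so $P=U^*U$ is self-adjoint and idempotent with $\ker P=\ker U$, that is, $P$ is the orthogonal projection onto $\mathcal N^\perp$. Hence
\begin{equation}\label{eq:gram}
\langle h_k,h_l\rangle=\langle P\delta_k,\delta_l\rangle,\qquad\|h_k\|=\|P\delta_k\|=\operatorname{dist}(\delta_k,\mathcal N)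
\end{equation}
for a Parseval frame $\{h_k\}_{k\in I}$. So we first pass to a Parseval frame, and we must do so without losing the group structure or the operator $T$.

\begin{lemma}\label{lem:parseval}
Let $\pi$ be a projective unitary representation of $G$ on $\mathcal H$.
\begin{enumerate}
\item[(a)] For all $h\in\mathcal H$ and $x,y\in G$, $\ |\langle\pi(x)h,\pi(y)h\rangle|=|\langle h,\pi(x^{-1}y)h\rangle|$.
\item[(b)] If $\{\pi(x)g\}_{x\in G}$ is an overcomplete frame with a good ordering $\sigma$, then there is $h\in\mathcal H\setminus\{0\}$ such that $\{\pi(x)h\}_{x\in G}$ is an overcomplete Parseval frame for which $\sigma$ is a good ordering.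
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Canceling $\pi(e)$ in $\pi(e)^2=\omega(e,e)\pi(e)$ gives $\pi(e)=\omega(e,e)\,\mathrm{Id}$. So $\pi(x)\pi(x^{-1})=\omega(x,x^{-1})\pi(e)$ is a unimodular multiple of the identity, and $\pi(x)^*=\pi(x)^{-1}$ is a unimodular multiple of $\pi(x^{-1})$. Therefore $\pi(x)^*\pi(y)$ is a unimodular multiple of $\pi(x^{-1}y)$, and $\langle\pi(x)h,\pi(y)h\rangle=\langle h,\pi(x)^*\pi(y)h\rangle$.

(b) Let $Sf=\sum_y\langle f,\pi(y)g\rangle\pi(y)g$ be the frame operator. For $x\in G$ and $f\in\mathcal H$,
\[
\pi(x)S\pi(x)^*f=\sum_y\langle f,\pi(x)\pi(y)g\rangle\,\pi(x)\pi(y)g=\sum_y|\omega(x,y)|^2\langle f,\pi(xy)g\rangle\,\pi(xy)g=Sf,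
\]
since $y\mapsto xy$ is a bijection of $G$. So $S$ commutes with every $\pi(x)$. The spectrum of $S$ lies in $[A,B]$, so $S^{-1/2}$ is a norm limit of polynomials in $S$ and also commutes with every $\pi(x)$. Put $h=S^{-1/2}g$. Then $\pi(x)h=S^{-1/2}\pi(x)g$, so the family $\{\pi(x)h\}$ has synthesis operator $S^{-1/2}U$. Its frame operator is $S^{-1/2}SS^{-1/2}=\mathrm{Id}$ and its kernel is $\ker U\neq\{0\}$, so it is an overcomplete Parseval frame, and $h\neq0$ because $\mathcal H\neq\{0\}$. With $h_k=\pi(\sigma(k))h=S^{-1/2}f_k$, the bounded operator $S^{-1/2}TS^{1/2}$ sends $h_k$ to $h_{k+1}$.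
\end{proof}

Identify $\delta_k$ with $z^k$. Then $\ell^2(\mathbb Z)=L^2(\mathbb T)$, $\ell^2(\mathbb N_0)=H^2\subset L^2(\mathbb T)$, and $R$ is multiplication by $z$. The kernel becomes a closed subspace of $L^2(\mathbb T)$ invariant under multiplication by $z$, and such subspaces are classified.

\begin{theorem}[Beurling--Helson--Wiener; see \cite{Helson}]\label{thm:bhw}
Let $\mathcal N\subset L^2(\mathbb T)$ be a closed subspace with $z\mathcal N\subset\mathcal N$. If $z\mathcal N=\mathcal N$, then $\mathcal N=\chi_EL^2(\mathbb T)$ for a measurable set $E\subset\mathbb T$. If $z\mathcal N\subsetneq\mathcal N$, then $\mathcal N=\varphi H^2$ for a measurable $\varphi$ with $|\varphi|=1$ a.e.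
\end{theorem}

The first alternative is the kernel of the model frame. In the second, $z^k$ comes arbitrarily close to $\mathcal N$ as $k\to+\infty$, so by \eqref{eq:gram} the frame vectors tend to zero. Orbits of unitary operators have equal norms, and this rules the second alternative out.

\begin{proposition}\label{prop:toeplitz}
Let $I\in\{\mathbb N_0,\mathbb Z\}$, let $\{h_k\}_{k\in I}$ be an overcomplete Parseval frame for $\mathcal H$ with $\|h_k\|=\rho>0$ for all $k$, and suppose that a bounded operator on $\mathcal H$ sends $h_k$ to $h_{k+1}$ for all $k\in I$. Then $I=\mathbb Z$, and there is a measurable set $F\subset\mathbb T$ with $0<|F|<1$ such that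
\begin{equation}\label{eq:toeplitz}
\langle h_k,h_l\rangle=\gamma(k-l)\quad(k,l\in\mathbb Z),\qquad\gamma(n)=\int_Fz^n.
\end{equation}
Moreover $\gamma\in\ell^2(\mathbb Z)$, $\gamma(-n)=\overline{\gamma(n)}$, and $\gamma(n)\neq0$ for some $n\neq0$.
\end{proposition}

\begin{proof}
By overcompleteness and Lemma~\ref{lem:kernel}, $\mathcal N=\ker U$ is a nonzero closed subspace of $L^2(\mathbb T)$ with $z\mathcal N\subset\mathcal N$.

\emph{The case $z\mathcal N\subsetneq\mathcal N$ is impossible.} Here $\mathcal N=\varphi H^2$ with $|\varphi|=1$ a.e. Put $\psi=\overline\varphi$. Multiplication by $\psi$ is a unitary operator on $L^2(\mathbb T)$ that maps $\varphi H^2$ onto $H^2$, and $\operatorname{dist}(u,H^2)^2=\sum_{j<0}|\widehat u(j)|^2$ for $u\in L^2(\mathbb T)$. The $j$-th Fourier coefficient of $z^k\psi$ is $\widehat\psi(j-k)$. By \eqref{eq:gram}, for every $k\in I$,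
\[
\rho^2=\operatorname{dist}(z^k,\varphi H^2)^2=\operatorname{dist}(z^k\psi,H^2)^2=\sum_{j<0}|\widehat\psi(j-k)|^2=\sum_{j<-k}|\widehat\psi(j)|^2 .
\]
The right side is a tail of the convergent series $\sum_j|\widehat\psi(j)|^2=1$ and tends to $0$ as $k\to+\infty$. This contradicts $\rho>0$. So $z\mathcal N=\mathcal N$.

\emph{The case $I=\mathbb N_0$ is impossible.} Here $\mathcal N\subset H^2$, so $\mathcal N=z^n\mathcal N\subset z^nH^2$ for all $n\ge0$. The Fourier coefficients of index below $n$ of a function in $z^nH^2$ vanish, so $\bigcap_nz^nH^2=\{0\}$ and $\mathcal N=\{0\}$, a contradiction.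

\emph{The case $I=\mathbb Z$.} By Theorem~\ref{thm:bhw}, $\mathcal N=\chi_EL^2(\mathbb T)$, so $P$ is multiplication by $\chi_F$ with $F=\mathbb T\setminus E$. We have $|F|<1$ because $\mathcal N\ne\{0\}$, and $|F|=\|P\delta_0\|^2=\rho^2>0$. By \eqref{eq:gram}, $\langle h_k,h_l\rangle=\langle\chi_Fz^k,z^l\rangle=\gamma(k-l)$. Since $\gamma(n)=\widehat{\chi_F}(-n)$, we have $\gamma\in\ell^2(\mathbb Z)$, and $\gamma(-n)=\overline{\gamma(n)}$ because $\chi_F$ is real. If $\gamma(n)=0$ for all $n\neq0$, then $\chi_F$ would equal the constant $|F|\in(0,1)$ a.e., which is absurd.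
\end{proof}

In other words, $\{h_k\}$ is the model frame: $U$ maps $\mathcal N^\perp=L^2(F)$ unitarily onto $\mathcal H$ and sends $z^k\chi_F=P\delta_k$ to $h_k$. Both hypotheses are needed. Without equal norms, $h_k=\frac{\sqrt3}{2}\,2^{-k}$, $k\in\mathbb N_0$, is an overcomplete Parseval frame for $\mathbb C$ and an orbit of multiplication by $\frac12$. Without overcompleteness, an orthonormal basis over $\mathbb N_0$ is an orbit of a bounded operator, and an orthonormal basis over $\mathbb Z$ has $F=\mathbb T$ and $\gamma(n)=0$ for all $n\ne0$.

\section{One graph, two descriptions}\label{sec:graphs}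

We now compare \eqref{eq:toeplitz} with Lemma~\ref{lem:parseval}(a). The phases $\omega$ are unknown, so only moduli can be compared. In Section~\ref{sec:rows} it was enough to ask which vectors are not orthogonal. To count balls we need graphs in which each vertex has finitely many neighbors, and a vector may be non-orthogonal to infinitely many others, as in the rows of Section~\ref{sec:rows}. A threshold fixes this, since the inner products are square-summable.

For a group $\Lambda$ with identity $e$ and a subset $W\subset\Lambda\setminus\{e\}$ with $W^{-1}=W$, let $\Gamma(\Lambda,W)$ be the graph with vertex set $\Lambda$ in which $x$ and $y$ are joined when $x^{-1}y\in W$. A walk of length $r$ from $x$ ends at $xw_1\cdots w_r$ with $w_i\in W$. So the components of $\Gamma(\Lambda,W)$ are the left cosets of the subgroup $\langle W\rangle$ generated by $W$, and the ball of radius $r$ about $e$ is the set $W^{\le r}$ of products of at most $r$ elements of $W$.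

\begin{proposition}\label{prop:graph}
Let $\{\pi(x)g\}_{x\in G}$ be an overcomplete frame for $\mathcal H$ with a good ordering $\sigma:I\to G$. Then $I=\mathbb Z$, and there are a finite set $W\subset G\setminus\{e\}$ with $W^{-1}=W$ and an integer $M\ge1$ such that
\begin{enumerate}
\item[(i)] the subgroup $K=\langle W\rangle$ has finite index in $G$;
\item[(ii)] $|W^{\le r}|\le2Mr+1$ for every integer $r\ge0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Take $h$ from Lemma~\ref{lem:parseval}(b) and put $h_k=\pi(\sigma(k))h$. All $h_k$ have norm $\|h\|>0$, so Proposition~\ref{prop:toeplitz} gives $I=\mathbb Z$ and the sequence $\gamma$. Let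
\[
\kappa(x)=|\langle h,\pi(x)h\rangle|\qquad(x\in G).
\]
The Parseval property gives $\sum_x\kappa(x)^2=\|h\|^2<\infty$. Lemma~\ref{lem:parseval}(a) with $y=e$ gives $\kappa(x^{-1})=|\langle\pi(x)h,\pi(e)h\rangle|=\kappa(x)$, since $\pi(e)$ is a unimodular scalar. Computing $|\langle h_k,h_l\rangle|$ once by Lemma~\ref{lem:parseval}(a) and once by \eqref{eq:toeplitz}, we obtain
\begin{equation}\label{eq:match}
\kappa\bigl(\sigma(k)^{-1}\sigma(l)\bigr)=|\gamma(k-l)|\qquad(k,l\in\mathbb Z).
\end{equation}
Since $\gamma(n)\neq0$ for some $n\neq0$, we can choose $t>0$ with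
\[
D=\{n\in\mathbb Z\setminus\{0\}:|\gamma(n)|\ge t\}\neq\emptyset,\qquad\text{and we put}\qquad W=\{x\in G\setminus\{e\}:\kappa(x)\ge t\}.
\]
Both sets are finite, because $\gamma$ and $\kappa$ are square-summable, and $D=-D$, $W=W^{-1}$. Since $\sigma$ is injective, $k\neq l$ if and only if $\sigma(k)^{-1}\sigma(l)\neq e$. So by \eqref{eq:match}, $k-l\in D$ if and only if $\sigma(k)^{-1}\sigma(l)\in W$. Since $\sigma$ is also surjective, it is a graph isomorphism from $\Gamma(\mathbb Z,D)$ onto $\Gamma(G,W)$.

(i) The nonempty set $D\subset\mathbb Z\setminus\{0\}$ generates $d\mathbb Z$ for some $d\ge1$, so $\Gamma(\mathbb Z,D)$ has $d$ components. The components of $\Gamma(G,W)$ are the cosets $xK$, so $[G:K]=d$.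

(ii) Let $M=\max D$ and $k_0=\sigma^{-1}(e)$. Each step in $\Gamma(\mathbb Z,D)$ moves by at most $M$, so the ball of radius $r$ about $k_0$ lies in $[k_0-Mr,k_0+Mr]$ and has at most $2Mr+1$ elements. The isomorphism $\sigma$ maps it onto $W^{\le r}$.
\end{proof}

Overcompleteness enters here through $D\neq\emptyset$; for a Riesz basis both graphs have no edges and carry no information. Surjectivity of $\sigma$ is also essential: a part of a Gabor system, such as $\{E_{mb}g\}_{m\in\mathbb Z}$, is an orbit of the unitary operator $E_b$.

\section{Gabor frames and lattices}\label{sec:gabor}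

Neither conclusion of Proposition~\ref{prop:graph} excludes $\mathbb Z^2$ alone: $W=\{\pm(0,1)\}$ satisfies (ii), and $W=\{\pm(1,0),\pm(0,1)\}$ satisfies (i). Together they do, because (i) forces $W$ to span two directions, and two directions give quadratic growth.

\begin{proof}[Proof of Theorem~\ref{thm:gabor}]
Let $G=\mathbb Z^2$ and $\pi(n,m)=E_{mb}T_{na}$, and suppose that an overcomplete Gabor frame has a good ordering over $\mathbb N_0$ or $\mathbb Z$. Take $W$, $K$ and $M$ from Proposition~\ref{prop:graph}, and let $d=[\mathbb Z^2:K]$. The quotient $\mathbb Z^2/K$ has order $d$, so $K$ contains $(d,0)$ and $(0,d)$ and does not lie on a line through $0$. Hence $W$ does not lie on such a line, and $W$ contains two linearly independent vectors $u,v$. The points $iu+jv$ with $i,j\in\mathbb Z$ are distinct, and $iu+jv$ is a sum of $|i|+|j|$ elements of $W$ because $W=-W$. For $s\ge1$ there are $4s$ pairs $(i,j)$ with $|i|+|j|=s$, so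
\[
|W^{\le r}|\ge1+\sum_{s=1}^r4s=2r^2+2r+1 .
\]
For $r=M$ this is $2M^2+2M+1$, while Proposition~\ref{prop:graph}(ii) gives $|W^{\le M}|\le2M^2+1$. This contradiction proves the first statement.

A Gabor frame that is not overcomplete is a Riesz basis. Then for any ordering the synthesis operator has kernel $\{0\}$, and Lemma~\ref{lem:kernel} shows that the ordering is good.
\end{proof}

\begin{remark}\label{rem:lattices}
The proof uses neither linear independence nor infinite excess, nor that the frame spans all of $L^2(\mathbb R)$. It works verbatim for $G=\mathbb Z^N$ with any $N\ge2$, since a subgroup of index $d$ contains $d\mathbb Z^N$. In particular, for $\lambda=(x,\xi)\in\mathbb R^{2s}$ let $\pi(\lambda)f(y)=e^{2\pi i\xi\cdot y}f(y-x)$ on $L^2(\mathbb R^s)$, so that $\pi(\lambda)\pi(\lambda')=e^{-2\pi ix\cdot\xi'}\pi(\lambda+\lambda')$, and let $\Lambda\subset\mathbb R^{2s}$ be a lattice of rank at least $2$. For $g\neq0$ the closed span of $\{\pi(\lambda)g\}_{\lambda\in\Lambda}$ is invariant under all $\pi(\lambda)$, $\lambda\in\Lambda$, and their inverses, so $\pi$ restricts to it. Hence the result covers Gabor frames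 in $L^2(\mathbb R^s)$ along $\Lambda$, and also Gabor systems along $\Lambda$ that are frames for their closed span.

Rank $1$ is different. Let $\Omega\subset[0,1]$ have measure strictly between $0$ and $1$, and let $g\in L^2(\mathbb R)$ have Fourier transform $\chi_\Omega$. The Fourier transform of $T_kg$ is $e^{-2\pi ik\xi}\chi_\Omega(\xi)$, so with $z=e^{-2\pi i\xi}$ the family $\{T_kg\}_{k\in\mathbb Z}$ is the model frame of Example~\ref{ex:model}. It is an overcomplete frame for its closed span, generated by the unitary operator $T_1$.
\end{remark}

\section{Virtually cyclic groups}\label{sec:groups}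

For a general group the counting of lattice points is replaced by a theorem on growth. A group $K$ generated by a finite set $W=W^{-1}$ has \emph{at most linear growth} if $|W^{\le r}|\le Cr$ for some constant $C$ and all $r\ge1$. This is the only place where the following fact is used.

\begin{theorem}[van den Dries--Wilkie \cite{DW}]\label{thm:growth}
A finitely generated infinite group of at most linear growth has an infinite cyclic subgroup of finite index.
\end{theorem}

The statement also follows from Gromov's polynomial growth theorem and the Bass--Guivarc'h formula.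

\begin{proof}[Proof of Theorem~\ref{thm:groups}(1)]
Proposition~\ref{prop:graph} gives $I=\mathbb Z$ and a subgroup $K=\langle W\rangle$ of finite index in the infinite group $G$, so $K$ is infinite and finitely generated. By (ii), $|W^{\le r}|\le(2M+1)r$ for $r\ge1$. By Theorem~\ref{thm:growth}, $K$ has a cyclic subgroup $C$ of finite index, and $[G:C]=[G:K]\,[K:C]<\infty$.
\end{proof}

For the converse we need a representation of all of $G$ whose orbit splits into finitely many orthogonal rows, each a copy of the model frame. The left regular representation provides one if the generating vector is supported on the cyclic subgroup: its translates into different cosets then have disjoint supports.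

\begin{proof}[Proof of Theorem~\ref{thm:groups}(2)]
Let $C=\langle c\rangle$ be a cyclic subgroup of finite index $d$ in $G$. It is infinite because $G$ is, so $n\mapsto c^n$ is an isomorphism $\mathbb Z\to C$. Let $t_0C,\dots,t_{d-1}C$ be the left cosets; every $x\in G$ is $t_jc^n$ for exactly one pair $(j,n)$. Let $\lambda$ be the left regular representation, $(\lambda(x)q)(y)=q(x^{-1}y)$, on
\[
\ell^2(G)=\bigoplus_{j=0}^{d-1}\ell^2(t_jC),
\]
and identify each summand with $L^2(\mathbb T)$ by letting the point mass at $t_jc^m$ correspond to $z^m$. Choose a measurable $F\subset\mathbb T$ with $0<|F|<1$, and define $q\in\ell^2(G)$ by $q(c^n)=\widehat{\chi_F}(n)$ and $q=0$ off $C$.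

The vector $\lambda(t_jc^n)q$ vanishes at $y$ unless $c^{-n}t_j^{-1}y\in C$, that is, unless $y\in t_jC$, and its value at $t_jc^m$ is $q(c^{m-n})=\widehat{\chi_F}(m-n)$. So it corresponds to $\sum_m\widehat{\chi_F}(m-n)z^m=z^n\chi_F$ in the $j$-th copy of $L^2(\mathbb T)$ and to $0$ in the other copies. Thus $\{\lambda(x)q\}_{x\in G}$ consists of $d$ copies of the model frame in the orthogonal summands of
\[
\mathcal H=\bigoplus_{j=0}^{d-1}L^2(F)\neq\{0\},
\]
which is its closed span. By Example~\ref{ex:model} applied in each summand, the family is a Parseval frame for $\mathcal H$; it is overcomplete because a nontrivial relation in one summand is a nontrivial relation for the whole family; and it is linearly independent because a vanishing finite combination vanishes in each summand. Since $\lambda(y)\lambda(x)q=\lambda(yx)q$, the space $\mathcal H$ is invariant under every $\lambda(y)$, and $\pi=\lambda|_{\mathcal H}$ is a unitary representation of $G$ on $\mathcal H$.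

Define the bijection $\sigma:\mathbb Z\to G$ by $\sigma(dn+j)=t_jc^n$ for $n\in\mathbb Z$ and $0\le j<d$, so that $f_{dn+j}$ is $z^n\chi_F$ in position $j$. The operator
\[
T(u_0,\dots,u_{d-1})=(zu_{d-1},u_0,\dots,u_{d-2})
\]
is unitary on $\mathcal H$, being a cyclic permutation of the summands followed by multiplication by $z$ in position $0$. For $j<d-1$ it moves $z^n\chi_F$ from position $j$ to position $j+1$, so $Tf_{dn+j}=f_{dn+j+1}$. For $j=d-1$ it produces $z^{n+1}\chi_F$ in position $0$, so $Tf_{dn+d-1}=f_{d(n+1)}$. Hence $Tf_k=f_{k+1}$ for all $k\in\mathbb Z$.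
\end{proof}

\begin{thebibliography}{9}

\bibitem{CH}
Ole Christensen and Marzieh Hasannasab, \emph{An open problem concerning operator representations of frames}, arXiv:1705.00480 (2017).

\bibitem{DW}
L.~van den Dries and A.~J.~Wilkie, \emph{Arch. Math.} 42 (1984).

\bibitem{Helson}
H.~Helson, \emph{Lectures on Invariant Subspaces}.

\end{thebibliography}
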